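\title{Small skew fields of characteristic zero are commutative}

\begin{abstract}
A structure is small if it has only countably many complete types without parameters in each finite number of variables. We prove that a small skew field of characteristic zero is commutative. Combined with results of Milliet and Wagner, this shows that the small skew fields are exactly the finite fields and the algebraically closed fields. The proof has two halves. First, a chain condition on definable subspaces produces solutions of $\partial y=\partial(e)\,y$ in definable differential subfields; if $ab-ba=1$, such ``Gaussians'' conjugate $a$ to $-a$, and this is incompatible with the existence of square roots in definable subfields. Second, in the absence of such pairs every element is algebraic over a definable center. Commutativity also holds under the weaker hypothesis that there are only countably many $1$-types over each finite set.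
\end{abstract}

\section{The question and the results}\label{sec:intro}

A \emph{skew field} is a ring with $1\neq 0$ in which every nonzero element is invertible; a \emph{field} is a commutative skew field. We regard a skew field $D$ as a structure in the language of rings $(+,-,\cdot,0,1)$. A \emph{formula} is built from equations between noncommutative polynomials with integer coefficients by means of ``and'', ``or'', ``not'' and quantifiers ranging over the elements of $D$. For $A\subseteq D$, a set $X\subseteq D^m$ is \emph{$A$-definable} if $X=\{\bar x:\phi(\bar x,\bar a)\text{ holds in }D\}$ for a formula $\phi$ and a tuple $\bar a$ from $A$. It is \emph{definable} if it is $A$-definable for some finite $A$, and a map is $A$-definable if its graph is.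

The $A$-definable subsets of $D^m$ form a Boolean algebra. A \emph{complete $m$-type over $A$} is an ultrafilter on this algebra, and $S_m(A)$ is the set of these types. A tuple $\bar u\in D^m$ has a type, namely the family of all $A$-definable sets that contain $\bar u$; a general type is a finitely consistent description of a tuple that decides every $A$-definable property. The elements of $S_m(\emptyset)$ are the $m$-types without parameters of the theory of $D$. The same definitions apply to a structure in any language.

\begin{definition}\label{def:small}
A structure is \emph{small} if $S_m(\emptyset)$ is countable for every $m$. It is \emph{weakly small} if $S_1(A)$ is countable for every finite set $A$ of its elements.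
\end{definition}

Small structures are weakly small (Lemma~\ref{lem:transfer}). Both conditions limit how many independent definable properties an element can have, and for fields this limit is severe.

\begin{example}\label{ex:small}
A finite field $K$ is small, since $K^m$ has finitely many subsets. An algebraically closed field $K$ with prime field $k_0$ is small. Indeed, by quantifier elimination every $\emptyset$-definable subset of $K^m$ is a Boolean combination of zero sets $V(f)$ with $f\in k_0[X_1,\dots,X_m]$. So a type $p$ is determined by the ideal $\{f: V(f)\in p\}$, and by Hilbert's basis theorem the countable ring $k_0[X_1,\dots,X_m]$ has only countably many ideals.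
\end{example}

\begin{example}\label{ex:notsmall}
The field $\mathbb Q$ is not weakly small. For a prime $p$ let $P_p$ be the set of $p$-th powers. If $I$ and $J$ are disjoint finite sets of primes and $n$ is the product of the primes in $I$, then $2^n$ lies in $P_p$ for $p\in I$ and outside $P_p$ for $p\in J$. Hence for every set $\Pi$ of primes some type contains $P_p$ exactly for $p\in\Pi$, and $S_1(\emptyset)$ is uncountable. The skew field $\mathbb H$ of real quaternions is not weakly small either. Its center $\mathbb R$ is $\emptyset$-definable, and so is $\{x\in\mathbb R:x<q\}$ for $q\in\mathbb Q$, because $x<q$ means that $q-x$ is a nonzero square in $\mathbb R$; thus distinct reals have distinct types.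
\end{example}

These examples are typical. Wagner \cite{Wagner} proved that an infinite small field is algebraically closed, and a small skew field of nonzero characteristic is commutative \cite{Milliet}. The question that we answer is posed in \cite{Milliet}:

\begin{quote}
\emph{Is a small skew field of characteristic zero commutative?}
\end{quote}

One case suggests the answer yes. The center $Z$ of a small skew field $D$ of characteristic $0$ is a definable field, and it is algebraically closed (Lemma~\ref{lem:acf}). If $x\in D$ is algebraic over $Z$, then $Z(x)$ is a finite field extension of $Z$, so $x\in Z$. In particular $D$ is commutative if it has finite dimension over $Z$. In a counterexample, then, every noncentral element would be transcendental over the center. Write $[x,y]=xy-yx$, and call $(a,b)$ a \emph{Weyl pair} if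
\[
[a,b]=1 .
\]
This is the simplest relation that forces infinite dimension in characteristic $0$: if $[D:Z]=n<\infty$, left multiplication by $[a,b]$ has trace $0$, while the identity has trace $n\neq 0$. One could hope to build a counterexample by starting from a Weyl pair and adjoining whatever smallness demands. The proof below shows that smallness demands too much.

\begin{theorem}\label{thm:main}
Every small skew field of characteristic $0$ is commutative, and hence an algebraically closed field.
\end{theorem}

\begin{theorem}\label{thm:class}
The small skew fields are exactly the finite fields and the algebraically closed fields.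
\end{theorem}

We say that a field \emph{contains all roots of unity} if $X^n-1$ splits in it into linear factors for every $n\ge1$.

\begin{theorem}\label{thm:weak}
Let $D$ be a weakly small skew field of characteristic $0$. Then $D$ is commutative, every element of $D$ is an $n$-th power for all $n\ge 1$, and $D$ contains all roots of unity.
\end{theorem}

The commutativity in Theorem~\ref{thm:main} is a special case of Theorem~\ref{thm:weak}. We prove it separately because Theorem~\ref{thm:weak} relies on the Merkurjev--Suslin theorem, whereas Theorem~\ref{thm:main} needs only textbook algebra.

Section~\ref{sec:model} contains the computation that drives the proof. Section~\ref{sec:rank} extracts from weak smallness a rank and a chain condition. Sections~\ref{sec:roots} and~\ref{sec:exp} use them to find roots and exponentials in definable subfields and to exclude Weyl pairs. Section~\ref{sec:alg} shows that without Weyl pairs every element satisfies a polynomial equation with sufficiently central coefficients, which gives Theorems~\ref{thm:main} and~\ref{thm:class}. Section~\ref{sec:weak} proves Theorem~\ref{thm:weak}.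

\medskip
\noindent\textbf{Notation.} For $a\in D$, the map $\operatorname{ad}_a(x)=[a,x]$ is a derivation: $[a,xy]=[a,x]y+x[a,y]$. The center of a ring $R$ is $Z(R)$. For a finite tuple $\bar c=(c_1,\dots,c_r)$ in $D$, the centralizer $C(\bar c)=\{x\in D:[x,c_i]=0\text{ for all }i\}$ is a definable skew subfield, and $Z(C(\bar c))$ is a definable field. If the $c_i$ commute with one another, they lie in $C(\bar c)$ and commute with all its elements, so
\begin{equation}\label{eq:envelope}
c_1,\dots,c_r\in Z(C(\bar c)).
\end{equation}
This is how we enclose finitely many commuting elements in a definable field.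

\section{Gaussians and a quarter turn}\label{sec:model}

Consider linear operators on smooth functions of one real variable $t$. Let $a=d/dt$ and let $b$ be multiplication by $t$; then $[a,b]f=(tf)'-tf'=f$, so $(a,b)$ is a Weyl pair. Let $y$ be multiplication by the Gaussian $e^{t^2/2}$. From $(e^{t^2/2}f)'=e^{t^2/2}(f'+tf)$ we get
\[
y^{-1}ay=a+b,\qquad y^{-1}by=b .
\]
Only two properties of $y$ were used: it commutes with $b$, and $[a,y]=by$, which is the differential equation $y'=ty$. In an abstract ring $a$ and $b$ play symmetric roles, since $[b,-a]=[a,b]=1$. A Gaussian for the pair $(b,-a)$ is an invertible $z$ that commutes with $a$ and satisfies $[b,z]=-az$. The two conjugations act on the plane spanned by $a$ and $b$ as shears, and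
\[
\begin{pmatrix}1&0\\1&1\end{pmatrix}\begin{pmatrix}1&-1\\0&1\end{pmatrix}\begin{pmatrix}1&0\\1&1\end{pmatrix}=\begin{pmatrix}0&-1\\1&0\end{pmatrix}
\]
is a quarter turn. Its square is $-1$.

\begin{lemma}\label{lem:shears}
Let $a,b,y,z$ be elements of a ring with $y,z$ invertible, and suppose that
\[
[y,b]=0,\quad [a,y]=by,\quad [z,a]=0,\quad [b,z]=-az .
\]
Then $g=(yzy)^2$ satisfies $g^{-1}ag=-a$.
\end{lemma}

\begin{proof}
Let $\alpha(x)=y^{-1}xy$ and $\beta(x)=z^{-1}xz$. From $ay=ya+by$ we get $\alpha(a)=a+y^{-1}by=a+b$, and $\alpha(b)=b$. From $bz=zb-az$ we get $\beta(b)=b-z^{-1}az=b-a$, and $\beta(a)=a$. The map $w=\alpha\beta\alpha$ is conjugation by $yzy$, and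
\[
w(a)=\alpha\beta(a+b)=\alpha(b)=b,\qquad w(b)=\alpha\beta(b)=\alpha(b-a)=b-(a+b)=-a .
\]
Hence $g^{-1}ag=w^2(a)=-a$.
\end{proof}

For operators on functions there is nothing contradictory in this: the reflection $\sigma f(t)=f(-t)$ satisfies $\sigma^{-1}a\sigma=-a$. But $\sigma^2=1$ and $\sigma\ne\pm1$, so $(\sigma-1)(\sigma+1)=0$ exhibits zero divisors. In a skew field the same factorization becomes an obstruction as soon as $g^2$ has a square root $s$ that commutes with both $g$ and $a$: then $(g-s)(g+s)=g^2-s^2=0$, so $g=\pm s$ commutes with $a$, and $a=-a$. To exclude Weyl pairs we therefore need two existence statements, one for roots and one for Gaussians. Both come from counting types.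

\section{Rank and a local chain condition}\label{sec:rank}

We first record how countability of types is inherited. A ring $R$ is \emph{interpretable} in a structure $M$ if there are a finite set $A\subseteq M$, an $A$-definable set $X\subseteq M^m$ and a surjection $\theta:X\to R$ such that the preimages under $\theta$ of equality and of the graphs of $+$ and $\cdot$ are $A$-definable.

\begin{lemma}\label{lem:transfer}
Let $M$ be a small structure.
\begin{itemize}
\item[(a)] $S_m(A)$ is countable for every $m$ and every finite $A\subseteq M$. In particular $M$ is weakly small.
\item[(b)] Every ring interpretable in $M$ is small.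
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $\bar a\in M^n$ enumerate $A$. For $Y\subseteq M^{m+n}$ put $Y_{\bar a}=\{\bar x:(\bar x,\bar a)\in Y\}$. For $p\in S_m(A)$, the $\emptyset$-definable sets $Y$ with $Y_{\bar a}\in p$ form an ultrafilter $\tilde p\in S_{m+n}(\emptyset)$. Every $A$-definable set is of the form $Y_{\bar a}$, so $\tilde p$ determines $p$.

(b) By induction on formulas, the preimage in $X^n$ of an $\emptyset$-definable subset of $R^n$ is $A$-definable. Taking preimages embeds the Boolean algebra of $\emptyset$-definable subsets of $R^n$ into that of $A$-definable subsets of $X^n$. Every ultrafilter on a subalgebra extends to the larger algebra, which has countably many ultrafilters by (a).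
\end{proof}

\medskip
\noindent\textbf{Standing assumption.} \emph{From now on $D$ is a weakly small skew field of characteristic $0$.} When smallness is needed we say so. The prime field $\mathbb Q$ lies in $Z(D)$, so $D$ is a $\mathbb Q$-vector space, and additive maps between $\mathbb Q$-subspaces are $\mathbb Q$-linear.
\medskip

For $A\subseteq D$, the \emph{definable closure} $\operatorname{dcl}(A)$ is the set of $x\in D$ such that $\{x\}$ is $A$-definable. It is a skew subfield containing $A$. A set definable with parameters from $\operatorname{dcl}(A)$ is $A$-definable, an $A$-definable map sends points of $\operatorname{dcl}(A)$ to points of $\operatorname{dcl}(A)$, and $\operatorname{dcl}(A\cup\{d\})=\operatorname{dcl}(A)$ for $d\in\operatorname{dcl}(A)$. In general $\operatorname{dcl}(A)$ is given by infinitely many alternatives, and nothing guarantees that it is a definable set.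

Fix a finite $A\subseteq D$ and put $S=S_1(A)$. For an $A$-definable $X\subseteq D$ let $[X]=\{p\in S:X\in p\}$. The sets $[X]$ are a basis of clopen sets for a compact Hausdorff topology on $S$ (the Stone space of the Boolean algebra), and $[X]\neq\emptyset$ if $X\ne\emptyset$. The \emph{Cantor--Bendixson derivatives} are the closed sets defined by $S^{(0)}=S$, $S^{(\alpha+1)}=$ the set of non-isolated points of $S^{(\alpha)}$, and $S^{(\lambda)}=\bigcap_{\alpha<\lambda}S^{(\alpha)}$ for limit $\lambda$. Here weak smallness enters. A nonempty countable compact Hausdorff space is a countable union of points, so by the Baire category theorem one of its points is isolated. Hence the $S^{(\alpha)}$ decrease strictly until they reach $\emptyset$.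

Let $X\subseteq D$ be nonempty and $A$-definable. The least $\beta$ with $[X]\cap S^{(\beta)}=\emptyset$ is not $0$, and it is not a limit ordinal, because a decreasing family of nonempty compact sets has nonempty intersection. So there is a largest $\rho$ with $[X]\cap S^{(\rho)}\neq\emptyset$. We put
\[
\operatorname{rk}_A(X)=\rho,\qquad \mathcal G_A(X)=[X]\cap S^{(\rho)} .
\]
The set $\mathcal G_A(X)$ of types of maximal rank is compact and all its points are isolated, so it is finite and nonempty. For example, in $D=\mathbb C$ with $A=\emptyset$, quantifier elimination shows that each irreducible polynomial over $\mathbb Q$ gives an isolated type and that the only other type consists of the cofinite definable sets. So finite sets have rank $0$, and $\mathbb C$ has rank $1$ with a single type of maximal rank.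

An $A$-definable map $f:X\to Y$ between subsets of $D$ induces $f_*:[X]\to[Y]$, where $f_*p$ consists of the $A$-definable sets $T$ with $f^{-1}(T)\in p$. It is continuous because $f_*^{-1}[T]=[f^{-1}(T)]$, and $(f'f)_*=f'_*f_*$.

\begin{lemma}\label{lem:rank}
Let $X,Y\subseteq D$ be nonempty and $A$-definable.
\begin{itemize}
\item[(a)] If $X\subseteq Y$, then $\operatorname{rk}_A(X)\le\operatorname{rk}_A(Y)$.
\item[(b)] If $f:X\to Y$ is $A$-definable with fibers of size at most $k<\infty$, then $f_*$ maps $[X]\cap S^{(\beta)}$ into $[Y]\cap S^{(\beta)}$ for every $\beta$, so $\operatorname{rk}_A(X)\le\operatorname{rk}_A(Y)$. If $f$ is bijective, then the ranks are equal and $f_*$ maps $\mathcal G_A(X)$ bijectively onto $\mathcal G_A(Y)$.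
\item[(c)] If $X$ contains infinitely many pairwise disjoint nonempty $A$-definable sets of rank at least $\alpha$, then $\operatorname{rk}_A(X)\ge\alpha+1$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) holds because $[X]\subseteq[Y]$.

(b) The fibers of $f_*$ have size at most $k$. Otherwise let $p_0,\dots,p_k$ be distinct types with the same image $q$, and choose pairwise disjoint $A$-definable sets $X_i\subseteq X$ with $X_i\in p_i$. Then $f(X_i)\in q$, since $f^{-1}(f(X_i))\supseteq X_i$. So the sets $f(X_i)$ have a common point, and it has $k+1$ preimages.

Now argue by induction on $\beta$; only the successor step needs an argument. Let $p\in[X]\cap S^{(\beta+1)}$ and let $V$ be an open neighborhood of $f_*p$. The open neighborhood $f_*^{-1}(V)$ of $p$ contains infinitely many points of $S^{(\beta)}$, because $p$ is not isolated in this Hausdorff space. Their images lie in $V\cap S^{(\beta)}$ and are infinite in number, because the fibers are finite. So $f_*p$ is a non-isolated point of $S^{(\beta)}$. For bijective $f$, apply this to $f$ and $f^{-1}$.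

(c) The compact set $[X]\cap S^{(\alpha)}$ is infinite, so it has a non-isolated point.
\end{proof}

For subspaces the rank behaves like a dimension, provided that the inclusion is witnessed by a point of $\operatorname{dcl}(A)$.

\begin{lemma}\label{lem:drop}
Let $H\subseteq G$ be $A$-definable $\mathbb Q$-subspaces of $D$ such that $G\setminus H$ contains a point $g\in\operatorname{dcl}(A)$. Then $\operatorname{rk}_A(H)<\operatorname{rk}_A(G)$.
\end{lemma}

\begin{proof}
The cosets $ng+H$ with $n\in\mathbb Z$ lie in $G$ and are $A$-definable. They are pairwise disjoint, since $(n-n')g\in H$ with $n\ne n'$ would give $g\in H$. Translation by $ng$ is an $A$-definable bijection $H\to ng+H$, so each coset has the rank of $H$. Apply Lemma~\ref{lem:rank}(c).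
\end{proof}

Characteristic $0$ is used here: in characteristic $p$ the multiples of $g$ give only $p$ cosets. Lemma~\ref{lem:drop} has two consequences that stand in for finite dimensionality.

\begin{lemma}\label{lem:surj}
Let $G$ be a definable $\mathbb Q$-subspace of $D$ and $f:G\to G$ a definable injective additive map. Then $f$ is surjective.
\end{lemma}

\begin{proof}
Otherwise take $g\in G\setminus f(G)$ and let $A$ be a finite set containing $g$ and the parameters that define $G$ and $f$. The subspace $f(G)$ has the same rank as $G$ by Lemma~\ref{lem:rank}(b), and smaller rank by Lemma~\ref{lem:drop}.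
\end{proof}

\begin{lemma}[local chain condition]\label{lem:chain}
Let $A\subseteq D$ be finite, $\Delta=\operatorname{dcl}(A)$, and let $H_1\supseteq H_2\supseteq\cdots$ be $A$-definable $\mathbb Q$-subspaces of $D$. Then the sequence $H_n\cap\Delta$ is eventually constant.
\end{lemma}

\begin{proof}
The ordinals $\operatorname{rk}_A(H_n)$ do not increase, and by Lemma~\ref{lem:drop} they drop whenever $H_{n+1}\cap\Delta\neq H_n\cap\Delta$. This can happen only finitely often.
\end{proof}

The condition is local in two ways. All $H_n$ must be definable over one finite set $A$, although they may use infinitely many parameters from $\Delta$; and the conclusion concerns only the points of $\Delta$. Each application therefore yields a statement about the skew field $\Delta$. Since $\Delta$ and its center need not be definable, such a statement must afterwards be moved to a definable object, and \eqref{eq:envelope} is the tool for this.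

\section{Roots in definable subfields}\label{sec:roots}

We use the following form of Kummer theory. Let $K$ be a field of characteristic $0$ that contains a primitive $q$-th root of unity, $q$ prime, and let $L/K$ be a Galois extension of degree $q$. Then $L=K(u)$ with $c=u^q\in K$. Such a $c$ is not a $q$-th power in $K$: if $c=s^q$ with $s\in K$, then $u/s$ is a $q$-th root of unity, so $u\in K$.

\begin{lemma}\label{lem:roots}
Let $K$ be a definable subfield of $D$ (commutative, by our convention).
\begin{itemize}
\item[(a)] Every element of $K$ is an $n$-th power in $K$ for all $n\geq1$.
\item[(b)] $K$ contains all roots of unity.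
\item[(c)] If $g\in D$ commutes with all elements of $K$ and $g^n\in K$ for some $n\ge1$, then $g\in K$.
\end{itemize}
\end{lemma}

For (a), the group $N$ of nonzero $p$-th powers is as large as $K$ in the sense of rank, because $x\mapsto x^p$ is finite-to-one. The difficulty is to pass from ``large'' to ``everything''. Multiplications permute the finitely many types of maximal rank, but nothing yet prevents them from moving $N$ to another coset. Translations, on the other hand, form a divisible group, which cannot act nontrivially on a finite set. The identity \eqref{eq:trick} below turns this additive invariance into multiplicative information.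

\begin{proof}
(a) It suffices to show that each $c\in K^*$ is a $p$-th power for each prime $p$. Let $A$ be a finite set containing $c$ and the parameters that define $K$. Put $K_0=K\cap\operatorname{dcl}(A)$, $\rho=\operatorname{rk}_A(K)$ and $\mathcal G=\mathcal G_A(K)$. The singletons $\{n\}$, $n\in\mathbb Z$, give $\rho\geq1$ by Lemma~\ref{lem:rank}(c). The type of $0$ is isolated by $[\{0\}]$, so $\mathcal G\subseteq[K^*]$ and $\mathcal G=\mathcal G_A(K^*)$.

For $d\in K_0$ let $\tau_d(x)=x+d$. By Lemma~\ref{lem:rank}(b), $d\mapsto(\tau_d)_*$ is an action of $(K_0,+)$ on $\mathcal G$. It is trivial: with $m=|\mathcal G|!$, the permutation induced by $d$ is the $m$-th power of the one induced by $d/m\in K_0$. The inversion $\iota(x)=x^{-1}$ of $K^*$ also permutes $\mathcal G$.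

Let $N=\{x^p:x\in K^*\}$. The map $x\mapsto x^p$ from $K^*$ to $N$ has fibers of size at most $p$, so $[N]\cap S^{(\rho)}\neq\emptyset$ by Lemma~\ref{lem:rank}(b). Thus some $q\in\mathcal G$ contains $N$. Three sets belong to $q$.
\begin{itemize}
\item The set $N$.
\item The set $\{x\in K:x+c^{-1}\in N\}=\tau_{c^{-1}}^{-1}(N)$, since $(\tau_{c^{-1}})_*q=q$.
\item The set $\{x\in K^*:x^{-1}+c\in N\}=\iota^{-1}\tau_c^{-1}(N)$. Indeed, $q'=\iota_*q$ lies in $\mathcal G$ and contains $N$ because $\iota^{-1}(N)=N$; and $(\tau_c)_*q'=q'$ gives $\tau_c^{-1}(N)\in q'$.
\end{itemize}
Let $x$ be a common point of the three sets. In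
\begin{equation}\label{eq:trick}
x^{-1}+c=c\,(x+c^{-1})\,x^{-1}
\end{equation}
every term other than $c$ lies in the group $N$. Hence $c\in N$.

(b) Suppose that for some prime $p$ the field $K$ contains no primitive $p$-th root of unity $\zeta_p$, and take $p$ minimal. The extension $K(\zeta_p)/K$ is Galois with group a subgroup of $(\mathbb Z/p)^*$, hence cyclic of order $m>1$ dividing $p-1$. Let $q$ be a prime divisor of $m$. Then $q<p$, so $\zeta_q\in K$, and the fixed field of the subgroup of index $q$ is Galois of degree $q$ over $K$. Kummer theory gives an element of $K$ that is not a $q$-th power, contradicting (a). So $\zeta_p\in K$ for all primes $p$. A $p$-th root of a primitive $p^k$-th root of unity ($k\geq1$) is a primitive $p^{k+1}$-th root of unity, so (a) gives those of all prime power orders, and their products give all orders.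

(c) Let $g\neq0$ and choose $s\in K^*$ with $s^n=g^n$. The skew subfield generated by $K$ and $g$ is commutative, and $(g/s)^n=1$ in it. All $n$ roots of $X^n-1$ already lie in $K$, so $g/s\in K$.
\end{proof}

\begin{corollary}\label{cor:minus}
$C(g^n)=C(g)$ for all $g\in D$ and $n\ge1$. There are no nonzero $a,g\in D$ with $g^{-1}ag=-a$.
\end{corollary}

\begin{proof}
Let $K=Z(C(g^n))$, a definable field containing $g^n$ by \eqref{eq:envelope}. As $g\in C(g^n)$, it commutes with $K$, so $g\in K$ by Lemma~\ref{lem:roots}(c). This says that $C(g^n)\subseteq C(g)$; the other inclusion always holds. If $g^{-1}ag=-a$, then $g^{-2}ag^2=a$, so $a\in C(g^2)=C(g)$. Then $a=-a$, and $a=0$ in characteristic $0$.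
\end{proof}

In $\mathbb H$ one has $j^{-1}ij=-i$; the proof breaks down there because $j^2=-1$ has no square root in $Z(C(j^2))=\mathbb R$.

The next lemma is due to Wagner \cite{Wagner}; we include a proof. It is the only place where smallness, rather than weak smallness, is used: a finite extension of $K$ is coded on $K^m$, so its $1$-types are controlled by $m$-types of $D$.

\begin{lemma}\label{lem:acf}
If $D$ is small, then every definable subfield $K$ of $D$ is algebraically closed.
\end{lemma}

\begin{proof}
Let $K_1/K$ be a finite extension of degree $m$. A basis identifies $K_1$ with $K^m$, with multiplication given by finitely many structure constants in $K$. So $K_1$ is interpretable in $D$, hence small and weakly small by Lemma~\ref{lem:transfer}, and Lemma~\ref{lem:roots} applies to $K_1$ as a definable subfield of itself.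

If $K$ is not algebraically closed, it has a finite Galois extension $L\neq K$, as the characteristic is $0$. Let $p$ be a prime divisor of $[L:K]$ and let $K_1$ be the fixed field of a subgroup of order $p$ of the Galois group. Then $L/K_1$ is Galois of degree $p$ and $\zeta_p\in K_1$ by Lemma~\ref{lem:roots}(b). Kummer theory gives an element of $K_1$ that is not a $p$-th power, contradicting Lemma~\ref{lem:roots}(a).
\end{proof}

\section{Exponentials and the absence of Weyl pairs}\label{sec:exp}

A \emph{derivation} of a field $L$ is an additive map $\partial:L\to L$ with $\partial(xy)=\partial(x)y+x\partial(y)$; in characteristic $0$ it vanishes on $\mathbb Q$. An element $y\neq0$ with $\partial y=\partial(e)y$ behaves like $\exp(e)$.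

\begin{proposition}\label{prop:exp}
Let $L$ be a definable subfield of $D$ and $\partial:L\to L$ a definable derivation. For every $e\in L$ there is $y\in L^*$ with $\partial y=\partial(e)\,y$.
\end{proposition}

The logarithmic derivative $\ell(y)=\partial(y)/y$ is a homomorphism $L^*\to(L,+)$, and we must show that $\partial e$ lies in its image $U$. The elements of $U$ that we can write down are $\ell(e-s)=\partial(e)/(e-s)$ for $s\in\mathbb Q$, and their linear combinations. To reach $\partial e$ we would like to multiply by $e-s$, but $U$ has no reason to be closed under multiplication. Without a chain condition the proposition fails: in $\mathbb Q(t)$ with $\partial=d/dt$ and $e=t$, every $\ell(P/Q)=P'/P-Q'/Q$ tends to $0$ at infinity, so $\partial e=1\notin U$. We therefore pass to the intersection of the sets $dU$, $d\in\mathbb Q(e)^*$, which is closed under multiplication by $\mathbb Q(e)$. It is hard to find elements in this infinite intersection directly, but on $\operatorname{dcl}(A)$ it coincides with a finite one.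

Here is the smallest case. Let $e=t$ with $\partial t=1$, and suppose that the intersection has already stabilized at $U\cap tU$. The element $r=1/(t-1)=\ell(t-1)$ lies in $U$. It lies in $tU$ as well, because
\[
\frac1t\cdot\frac1{t-1}=\frac1{t-1}-\frac1t=\ell(t-1)-\ell(t)\in U .
\]
So $r$ lies in the infinite intersection, and so does $(t-1)r=1$. In general we take a denominator with enough rational roots.

\begin{proof}
The subgroup $U$ is a $\mathbb Q$-subspace: if $u=\ell(y)$ and $m\ge1$, write $y=z^m$ by Lemma~\ref{lem:roots}(a); then $u/m=\ell(z)$. If $\partial e=0$, take $y=1$. Assume $\partial e\neq0$. Then $e$ is transcendental over $\mathbb Q$, since a minimal polynomial $P$ of $e$ would give $P'(e)\,\partial e=0$ with $P'(e)\ne0$.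

Let $A$ be a finite set containing $e$ and the parameters that define $L$ and $\partial$, and let $\Delta=\operatorname{dcl}(A)$. Then $U$ is $A$-definable, $\partial e\in\Delta$ and $\mathbb Q(e)\subseteq\Delta\cap L$. Let $d_1,d_2,\dots$ enumerate $\mathbb Q(e)^*$. The sets $W_n=\bigcap_{i\le n}d_iU$ form a decreasing sequence of $A$-definable $\mathbb Q$-subspaces, so by Lemma~\ref{lem:chain} there is $n$ with
\[
W_n\cap\Delta=W_\infty,\qquad\text{where } W_\infty=\Delta\cap\bigcap_{d\in\mathbb Q(e)^*}dU .
\]
Taking $d=1$ gives $W_\infty\subseteq U$. Multiplication by $r\in\mathbb Q(e)^*$ preserves $\Delta$ and permutes the sets $dU$, so it preserves $W_\infty$.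

We find $r\in\mathbb Q(e)^*$ with $r\,\partial e\in W_n$. Write $d_i^{-1}=g_i(e)/g(e)$ for $i\le n$, with nonzero $g_i,g\in\mathbb Q[X]$. Choose $N>\max_{i\le n}\deg g_i$ and distinct $s_1,\dots,s_N\in\mathbb Q$, and put $r=g(e)/\prod_j(e-s_j)$. Lagrange interpolation of $g_i$ at the points $s_j$ gives
\[
d_i^{-1}r=\frac{g_i(e)}{\prod_j(e-s_j)}=\sum_{j=1}^N\frac{\rho_{ij}}{e-s_j},\qquad \rho_{ij}=\frac{g_i(s_j)}{\prod_{l\neq j}(s_j-s_l)}\in\mathbb Q .
\]
Hence $d_i^{-1}r\,\partial e=\sum_j\rho_{ij}\,\ell(e-s_j)\in U$, that is, $r\,\partial e\in d_iU$ for all $i\le n$.

Since $r\,\partial e\in\Delta$, it lies in $W_\infty$. Therefore $\partial e=r^{-1}(r\,\partial e)\in W_\infty\subseteq U$.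
\end{proof}

To obtain a Gaussian for a Weyl pair $(a,b)$ we need a definable field that contains $b$ and is stable under $\operatorname{ad}_a$. The field $\mathbb Q(b)$ is stable but need not be definable, and $C(b)$ is definable but need not be commutative. The center of $C(b)$ has all the required properties.

\begin{proposition}\label{prop:noweyl}
There are no $a,b\in D$ with $[a,b]=1$.
\end{proposition}

\begin{proof}
Let $(a,b)$ be any Weyl pair in $D$ and let $\partial=\operatorname{ad}_a$. As $\partial$ is a derivation, $\partial[u,v]=[\partial u,v]+[u,\partial v]$ for all $u,v\in D$. For $v\in C(b)$ this gives $0=\partial[b,v]=[1,v]+[b,\partial v]=[b,\partial v]$, so $\partial$ maps $C(b)$ into itself. Let $L=Z(C(b))$, which contains $b$ by \eqref{eq:envelope}. For $u\in L$ and $v\in C(b)$ we have $[u,v]=0$ and $[u,\partial v]=0$, hence $[\partial u,v]=0$; so $\partial u\in L$. Thus $\partial$ is a definable derivation of the definable field $L$ with $\partial b=1$, and $\partial(b^2/2)=b$. Proposition~\ref{prop:exp} with $e=b^2/2$ gives $y\in L^*$ with $[a,y]=by$, and $[y,b]=0$ because $y\in C(b)$.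

Applied to the Weyl pair $(b,-a)$, this gives $z\ne0$ with $[b,z]=-az$ and $[z,a]=0$. By Lemma~\ref{lem:shears}, $g^{-1}ag=-a$ for $g=(yzy)^2\neq0$. Since $[a,b]=1$ forces $a\neq0$, this contradicts Corollary~\ref{cor:minus}.
\end{proof}

\section{Algebraicity over a center}\label{sec:alg}

Fix $a\in D$, and let $F=C(a)$ and $H=[a,D]$ be the kernel and the image of $\operatorname{ad}_a$. The absence of Weyl pairs means $1\notin H$, and we shall see that this gives $D=F\oplus H$. For $a=i\in\mathbb H$ this is the decomposition $\mathbb H=\mathbb C\oplus\mathbb Cj$, since $[i,j]=2k$ and $[i,k]=-2j$. The projection $\pi$ onto $F$ plays the role of a trace: the pairing $(x,d)\mapsto\pi(xd)$ is nondegenerate, because $\pi(d^{-1}d)=1$. It converts independent elements $d_1,d_2,\dots$ into a decreasing chain of definable orthogonal complements, to which the chain condition applies.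

\begin{proposition}\label{prop:alg}
Let $a\in D$, let $A\subseteq D$ be a finite set containing $a$, and put $\Delta=\operatorname{dcl}(A)$ and $\Phi=\Delta\cap C(a)$. Then $\Delta$ is finite-dimensional as a right $\Phi$-vector space, and $a$ is algebraic over $Z(\Delta)$.
\end{proposition}

\begin{proof}
\emph{The projection.} The definable $\mathbb Q$-subspace $H$ is a left and right $F$-subspace, since $f[a,x]=[a,fx]$ and $[a,x]f=[a,xf]$ for $f\in F$. If $f=[a,x]$ were a nonzero element of $F$, then $[a,xf^{-1}]=1$, contrary to Proposition~\ref{prop:noweyl}. So $H\cap F=0$, and $\operatorname{ad}_a$ restricts to an injective map $H\to H$, which is surjective by Lemma~\ref{lem:surj}. Given $x\in D$, choose $h\in H$ with $[a,h]=[a,x]$; then $x-h\in F$. Thus $D=F\oplus H$. The projection $\pi:D\to F$ along $H$ is $\{a\}$-definable, left and right $F$-linear, and $\pi(1)=1$. By definability, $\pi(\Delta)\subseteq\Phi$.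

\emph{Finite dimension.} Suppose that $d_1,d_2,\ldots\in\Delta$ are right linearly independent over $\Phi$. The sets
\[
H_n=\{x\in D:\pi(xd_i)=0\text{ for all }i\le n\}
\]
form a decreasing sequence of $A$-definable $\mathbb Q$-subspaces. By Lemma~\ref{lem:chain} there is $n\ge2$ with $H_n\cap\Delta=H_{n-1}\cap\Delta$. Let $\lambda_i:\Delta\to\Phi$ be the left $\Phi$-linear map $\lambda_i(x)=\pi(xd_i)$, and let $\Lambda=(\lambda_1,\dots,\lambda_{n-1}):\Delta\to\Phi^{n-1}$. Then $\lambda_n$ vanishes on the kernel of $\Lambda$, so $\lambda_n=\mu\Lambda$ for a left linear form $\mu$ on $\Lambda(\Delta)$. Extend $\mu$ to $\Phi^{n-1}$, where it has the form $(t_i)\mapsto\sum t_if_i$ with $f_i\in\Phi$. By right linearity of $\pi$, the element $d=d_n-\sum_{i<n}d_if_i$ satisfies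
\[
\pi(xd)=\lambda_n(x)-\sum_{i<n}\lambda_i(x)f_i=0\qquad(x\in\Delta).
\]
By independence $d\neq0$, and $x=d^{-1}\in\Delta$ gives $\pi(1)=0$, a contradiction. So $\Delta$ has a finite right $\Phi$-basis $v_1,\dots,v_n$.

\emph{The equation.} For $x\in\Delta$ let $L_x$ and $R_x$ be left and right multiplication by $x$ on $\Delta$. Let $\mathcal E$ be the ring of additive maps $T:\Delta\to\Delta$ with $T(vf)=T(v)f$ for $f\in\Phi$. It contains every $L_x$, so it is a left $\Delta$-vector space through $x\cdot T=L_xT$, and $T\mapsto(Tv_1,\dots,Tv_n)$ is an isomorphism onto $\Delta^n$. It contains $R_a$, because $a$ commutes with $\Phi$. By finite dimension there is a least $m\ge1$ such that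
\begin{equation}\label{eq:minimal}
R_a^m=\sum_{i<m}L_{x_i}R_a^i\qquad\text{with } x_0,\dots,x_{m-1}\in\Delta,
\end{equation}
and then $1,R_a,\dots,R_a^{m-1}$ are left independent over $\Delta$. Left and right multiplications commute, so for $u\in\Delta$ the commutator of \eqref{eq:minimal} with $L_u$ is $0=\sum_{i<m}L_{ux_i-x_iu}R_a^i$. By independence $x_i\in Z(\Delta)$ for all $i$. Evaluating \eqref{eq:minimal} at $1$ gives $a^m=\sum_{i<m}x_ia^i$.
\end{proof}

The field $Z(\Delta)$ need not be definable, so Lemma~\ref{lem:acf} does not apply to it. But the equation has only finitely many coefficients, and they fit into a definable field.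

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $D$ be small of characteristic $0$ and let $a,c\in D$. Put $\Delta=\operatorname{dcl}(\{a,c\})$. By Proposition~\ref{prop:alg}, $a^m=\sum_{i<m}x_ia^i$ with $x_i\in Z(\Delta)$. Let $E=C(x_0,\dots,x_{m-1})$, which contains $\Delta$, and let $K=Z(E)$, which contains the $x_i$ by \eqref{eq:envelope}. By Lemma~\ref{lem:acf}, $X^m-\sum_{i<m}x_iX^i=\prod_j(X-\kappa_j)$ with $\kappa_j\in K$. Since $a\in E$ commutes with $K$, we may substitute $a$ for $X$, and $\prod_j(a-\kappa_j)=0$ gives $a=\kappa_j\in Z(E)$ for some $j$. As $c\in E$, we get $ac=ca$. So $D$ is a field, and it is algebraically closed by Lemma~\ref{lem:acf} with $K=D$.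
\end{proof}

\begin{remark}\label{rem:interp}
By Lemma~\ref{lem:transfer}(b), Theorem~\ref{thm:main} applies to every skew field of characteristic $0$ interpretable in a small structure, and in particular to one that is small in a language extending the language of rings.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
Finite fields and algebraically closed fields are small by Example~\ref{ex:small}. Conversely, a small skew field of characteristic $0$ is an algebraically closed field by Theorem~\ref{thm:main}. A small skew field of positive characteristic is commutative \cite{Milliet}, and if it is infinite, it is algebraically closed \cite{Wagner}.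
\end{proof}

\section{Weakly small skew fields}\label{sec:weak}

Under weak smallness alone, we know about a definable field $K$ only what Lemma~\ref{lem:roots} says, so we cannot conclude as above that an element algebraic over $K$ lies in $K$. Instead we show that $\Delta=\operatorname{dcl}(\{a,c\})$ has finite dimension over its center, transfer its multiplication table to a definable field $K$, and show that such a $K$ admits no noncommutative finite-dimensional central division algebra. We recall the algebra that is needed; $k$ and $K$ denote fields.

\begin{itemize}
\item[(T1)] If $R$ is a simple $k$-algebra with center $k$, of any dimension, and $K$ is a field extension of $k$, then $R\otimes_kK$ is simple with center $K$.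
\item[(T2)] (Density theorem.) Let $V$ be a simple left module over a ring $R$, so that its commutant $\operatorname{End}_R(V)$ is a skew field. If $v_1,\dots,v_n\in V$ are independent over the commutant and $w_1,\dots,w_n\in V$ are arbitrary, then there is $r\in R$ with $rv_i=w_i$ for all $i$.
\item[(T3)] A finite-dimensional simple $K$-algebra with center $K$ is a matrix algebra over a division algebra with center $K$, unique up to isomorphism. Two such algebras are equivalent if their division algebras are isomorphic. The classes form the Brauer group $\operatorname{Br}(K)$ under $\otimes_K$; it is an abelian torsion group, and its neutral element is the class of $K$.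
\item[(T4)] Let $\omega\in K$ be a primitive $n$-th root of unity and $x,y\in K^*$. The \emph{symbol algebra} $(x,y)_n$ is generated by $u,v$ with $u^n=x$, $v^n=y$, $uv=\omega vu$; it is simple with center $K$ and has dimension $n^2$. By the Merkurjev--Suslin theorem \cite{MS}, the classes of these algebras generate the $n$-torsion subgroup of $\operatorname{Br}(K)$.
\end{itemize}

\begin{lemma}\label{lem:brauer}
If $K$ is a definable subfield of $D$, then $\operatorname{Br}(K)=0$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:roots}(b), (T4) applies for every $n$, so by (T3) it suffices to show that each $(x,y)_n$ is a matrix algebra over $K$. Write $x=s^n$ by Lemma~\ref{lem:roots}(a). On $K^n$ with basis $\varepsilon_0,\dots,\varepsilon_{n-1}$ define $U\varepsilon_i=s\omega^i\varepsilon_i$, and $V\varepsilon_i=\varepsilon_{i+1}$ for $i<n-1$, $V\varepsilon_{n-1}=y\varepsilon_0$. Then $U^n=x$, $V^n=y$, and $UV\varepsilon_i=s\omega^{i+1}V\varepsilon_i=\omega VU\varepsilon_i$ for all $i$. The resulting homomorphism $(x,y)_n\to M_n(K)$ is injective by simplicity and bijective by dimension.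
\end{proof}

\begin{lemma}\label{lem:findim}
Let $A\subseteq D$ be finite, $\Delta=\operatorname{dcl}(A)$ and $k=Z(\Delta)$. Then $[\Delta:k]<\infty$.
\end{lemma}

\begin{proof}
For $d\in\Delta$, Proposition~\ref{prop:alg} applied to $d$ and $A\cup\{d\}$, which has the same definable closure, shows that $d$ is algebraic over $k$. To bound the dimension we use a maximal subfield, which the chain condition allows us to describe by finitely many elements. Write $C_\Delta(T)$ for the set of elements of $\Delta$ that commute with all elements of $T$.

\emph{A maximal subfield.} By Zorn's lemma there is a subfield $M$ of $\Delta$ that is maximal among those containing $k$. Then $C_\Delta(M)=M$, since an element commuting with $M$ generates a field together with $M$. Suppose that $C_\Delta(T)\neq M$ for every finite $T\subseteq M$. Take $m_1\in M$. Given $m_1,\dots,m_n\in M$, pick $x\in C_\Delta(m_1,\dots,m_n)\setminus M$ and then $m_{n+1}\in M$ that does not commute with $x$. The $A$-definable $\mathbb Q$-subspaces $C(m_1,\dots,m_n)$ have strictly decreasing traces on $\Delta$, contradicting Lemma~\ref{lem:chain}. So $M=C_\Delta(m_1,\dots,m_r)=C_\Delta(N)$ for some $m_i\in M$, where $N=k(m_1,\dots,m_r)\subseteq M$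 is a finite extension of $k$ because the $m_i$ are algebraic.

\emph{The dimension over $M$.} The ring $R=\Delta\otimes_kN$ acts on $\Delta$ by $(x\otimes\nu)\cdot v=xv\nu$; this is an action because $N$ is commutative and $k$ is central. The module $\Delta$ is simple, already under left multiplications. A map that commutes with all left multiplications is a right multiplication $R_m$, and it commutes with all $R_\nu$, $\nu\in N$, exactly if $m\in C_\Delta(N)=M$. So the commutant consists of the right multiplications by elements of $M$. Let $v_1,\dots,v_t\in\Delta$ be right independent over $M$. The left ideals $I_j=\{r\in R:rv_1=\dots=rv_j=0\}$ satisfy $R=I_0\supsetneq I_1\supsetneq\dots\supsetneq I_t$, since by (T2) some $r\in I_{j-1}$ has $rv_j\ne0$. They are subspaces of the left $\Delta$-vector space $R$, which has dimension $[N:k]$. Hence $t\le[N:k]$, and $\Delta$ has a finite dimension $t$ as a right $M$-vector space.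

\emph{The dimension over $k$.} The ring $\Delta\otimes_kM$ acts on $\Delta$ by $(x\otimes m)\cdot v=xvm$, and these maps are right $M$-linear because $M$ is commutative. This is a homomorphism of $M$-algebras from $\Delta\otimes_kM$ to $M_t(M)$, and it is injective because $\Delta\otimes_kM$ is simple by (T1). Therefore $[\Delta:k]=\dim_M(\Delta\otimes_kM)\le t^2$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:weak}]
Let $a,c\in D$, $\Delta=\operatorname{dcl}(\{a,c\})$ and $k=Z(\Delta)$. By Lemma~\ref{lem:findim} there is a $k$-basis $e_1=1,e_2,\dots,e_s$ of $\Delta$, with $e_ie_j=\sum_l\gamma_{ijl}\,e_l$ and $\gamma_{ijl}\in k$. We show that $s=1$.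

The field $k$ need not be definable, so we first descend to the field generated by the structure constants. Let $k_0=\mathbb Q(\gamma_{ijl}:i,j,l\le s)$ and $\Delta_0=\sum_ik_0e_i$, a subring of $\Delta$ of dimension $s$ over $k_0$. It is a finite-dimensional algebra without zero divisors, hence a skew field. An element of $Z(\Delta_0)$ commutes with all $e_i$ and with $k$, so it lies in $k\cap\Delta_0$, and $k\cap\Delta_0=k_0e_1$ by the $k$-independence of the $e_i$. Thus $Z(\Delta_0)=k_0$.

Now we ascend to a definable field. Let $E$ be the centralizer in $D$ of the finitely many $\gamma_{ijl}$. It contains $\Delta$, and $K=Z(E)$ is a definable field containing $k_0$ by \eqref{eq:envelope}. Since $K$ commutes with $\Delta_0\subseteq E$, multiplication defines a ring homomorphism $\Delta_0\otimes_{k_0}K\to E$ with image $B=\sum_iKe_i$. By (T1) the source is simple with center $K$, so the map is injective and $B$ has center $K$ and dimension $s$ over $K$. As a subring of $D$, the finite-dimensional algebra $B$ has no zero divisors, so it is a division algebra. By Lemma~\ref{lem:brauer} and (T3), $B=K$. Hence $s=1$, $\Delta=k$ is commutative, and $ac=ca$.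

So $D$ is a field, and the statements on $n$-th powers and roots of unity are Lemma~\ref{lem:roots}(a) and (b) with $K=D$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{MS}
Merkurjev and Suslin, Izv. Akad. Nauk SSSR \textbf{46} (1982).

\bibitem{Milliet}
C\'edric Milliet, \emph{Small skew fields}, Math. Log. Q. \textbf{53} (2007); arXiv:1104.0289 (2011).

\bibitem{Wagner}
Wagner, \emph{Small fields}, J. Symb. Logic \textbf{63} (1998).

\end{thebibliography}
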